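# Two hemispheres glued along a conformal welding

## 1. A welding curve of positive area destroys $1$-quasiconformality

**Theorem 1.** Let $g\colon\mathbb S^1\to\mathbb S^1$ be a welding homeomorphism with welding curve $\mathcal C\subset\mathbb S^2$, let $\widetilde Z$ be the metric space obtained by gluing the two closed hemispheres of $\mathbb S^2$ along $g$, and let $\widetilde\pi\colon\mathbb S^2\to\widetilde Z$ be the canonical map.

(a) If $|\mathcal C|>0$ and $\widetilde\pi$ is a homeomorphism, then $\widetilde\pi$ is not $1$-quasiconformal.

(b) There is a welding homeomorphism $g$ whose curve has $|\mathcal C|>0$ and for which $\widetilde\pi$ is a homeomorphism.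

So the answer to the question "if $\widetilde\pi$ is a homeomorphism, is it $1$-quasiconformal?" is no. In the example of (b), $\widetilde\pi$ is not even $K$-quasiconformal for any $K<\infty$; this last statement will come out of Theorem 3 below.

The question is taken from Toni Ikonen, "Two-dimensional metric spheres from gluing hemispheres", arXiv:2106.01295 (2021). We now unpack every word of the theorem.

**Definition (gluing).** Let $\mathbb S^2\subset\mathbb R^3$ be the unit sphere with its length distance $\sigma$, let $\mathbb S^1=\mathbb S^2\cap(\mathbb R^2\times\{0\})$ be the equator, and let $Z_1,Z_2$ be the open southern and northern hemispheres. Let $g\colon\mathbb S^1\to\mathbb S^1$ be an orientation-preserving homeomorphism. Identify each $z\in\mathbb S^1\subset\overline Z_1$ with $g(z)\in\mathbb S^1\subset\overline Z_2$. This gives a set $Z$ with inclusions $\iota_i\colon\overline Z_i\to Z$, so $\iota_1(z)=\iota_2(g(z))$ for $z\in\mathbb S^1$. The seam is $S_Z=\iota_1(\mathbb S^1)=\iota_2(\mathbb S^1)$. For $x,y\in Z$, let $d_Z(x,y)$ be the infimum of $\sum_{k=1}^n\sigma(a_k,b_k)$ over finite chains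 $x=z_0,z_1,\dots,z_n=y$ such that for each $k$ there are an index $i_k\in\{1,2\}$ and points $a_k,b_k\in\overline Z_{i_k}$ with $\iota_{i_k}(a_k)=z_{k-1}$, $\iota_{i_k}(b_k)=z_k$. We call the pair $(z_{k-1},z_k)$ a link of index $i_k$. Then $d_Z$ is a pseudodistance. Let $Q\colon Z\to\widetilde Z$ be the quotient that identifies points at $d_Z$-distance $0$, let $d$ be the induced distance on $\widetilde Z$, and put $S=Q(S_Z)$.

So inside a hemisphere you pay the spherical distance, and along the seam you may switch at will between the two ways of measuring. One link shows that every $Q\iota_i$ is $1$-Lipschitz.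

*Example A.* Let $g=\mathrm{id}$. A chain is then a chain of points of $\mathbb S^2$, so its sum is at least $\sigma(x,y)$. Conversely, two points in the same closed hemisphere are joined by one link of cost $\sigma(x,y)$, and if $x\in \overline Z_1$, $y\in\overline Z_2$, a shortest geodesic from $x$ to $y$ meets the equator at some $z$ and the chain $x,z,y$ costs $\sigma(x,y)$. Hence $\widetilde Z=\mathbb S^2$ isometrically.

*Example B.* Let $g(e^{2\pi ix})=e^{2\pi iH(x)}$, where $H$ has slope $\frac32$ on $[0,\frac12]$ and $\frac12$ on $[\frac12,1]$. Along the first half of the equator index-$1$ links are cheaper, along the second half index-$2$ links are cheaper by a factor $\frac12$. So the seam should have length $\pi+\frac\pi2=\frac{3\pi}2$. Lemma 1 will confirm it.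

**Definition (welding).** The map $g$ is a *welding homeomorphism* with *welding curve* $\mathcal C$ if $\mathcal C\subset\mathbb S^2$ is a Jordan curve with complementary components $\Omega_1,\Omega_2$ and there are Riemann maps $\phi_i\colon Z_i\to\Omega_i$, extended homeomorphically to the closures by Carathéodory's theorem, with $g=\phi_2^{-1}\circ\phi_1|_{\mathbb S^1}$. Define
$$\pi(y)=\iota_i(\phi_i^{-1}(y))\quad(y\in\overline\Omega_i),\qquad \widetilde\pi=Q\circ\pi\colon\mathbb S^2\to\widetilde Z .$$
On $\mathcal C$ both formulas agree because $\phi_2^{-1}=g\circ\phi_1^{-1}$ there.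

Clearly $\pi$ is a bijection and $\widetilde\pi$ is a continuous surjection. For $\phi_1=\phi_2=\mathrm{id}$ we get $g=\mathrm{id}$, $\mathcal C=\mathbb S^1$, and $\widetilde\pi$ is the isometry of Example A. If $A$ is a Möbius map with $A(Z_2)=Z_2$, then $\phi_1=\mathrm{id}$, $\phi_2=A^{-1}$ show that $g=A|_{\mathbb S^1}$ is a welding homeomorphism, again with $\mathcal C=\mathbb S^1$.

**Definition (modulus, quasiconformality).** Paths are defined on compact intervals. A Borel function $\rho\ge0$ is *admissible* for a path family $\Gamma$ if $\int_\gamma\rho\,ds\ge1$ for all rectifiable $\gamma\in\Gamma$, and $\operatorname{Mod}\Gamma=\inf\int\rho^2\,d\mathcal H^2$ over admissible $\rho$. Here $\mathcal H^2$ is normalized to agree with Lebesgue measure on $\mathbb R^2$; on $\mathbb S^2$ it is area, and we write $|\cdot|$ for it. A homeomorphism $h$ is *$1$-quasiconformal* if $\operatorname{Mod}h(\Gamma)=\operatorname{Mod}\Gamma$ for every $\Gamma$, and *$K$-quasiconformal* if $K^{-1}\operatorname{Mod}\Gamma\le\operatorname{Mod}h(\Gamma)\le K\operatorname{Mod}\Gamma$ for every $\Gamma$.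

*Example C.* Let $R$ be a closed square of side $r$ and $\Gamma$ the paths in $R$ joining the left side to the right side. The density $1/r$ is admissible, so $\operatorname{Mod}\Gamma\le1$. If $\rho$ is admissible, each horizontal segment gives $1\le(\int\rho\,dx)^2\le r\int\rho^2\,dx$, and integrating over the height gives $r\le r\int_R\rho^2$. So $\operatorname{Mod}\Gamma=1$.

In words: $\widetilde\pi$ is conformal off $\mathcal C$, and $\mathcal C$ goes to a seam of finite length. Does it follow, once $\widetilde\pi$ is a homeomorphism, that it respects modulus across the seam?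

## 2. The measure $\lambda$ and four companion theorems

For Borel $A\subset\mathbb S^1$ put $\mu(A)=\mathcal H^1(A)$, $\nu(A)=\mathcal H^1(g(A))$ and let $\lambda=\mu\wedge\nu$ be the largest measure that is $\le\mu$ and $\le\nu$. By the Hahn decomposition of $\mu-\nu$ there is a Borel set $A_0$ (where $\mu\le\nu$) with
$$\lambda=\mu|_{A_0}+\nu|_{\mathbb S^1\setminus A_0}.$$
Let $d_\lambda(s,t)$ be the smaller of the $\lambda$-measures of the two arcs between $s$ and $t$. In Example B, $\lambda$ has density $1$ on one half of the equator and $\frac12$ on the other. If $g$ is a diffeomorphism, $d\lambda=\min(1,|g'|)\,d\mu$. If $\nu$ is singular to $\mu$, then $\lambda=0$.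

The map $d_\lambda$ is a pseudodistance: given $s,t,u$, the union of a cheaper arc from $s$ to $t$ and a cheaper arc from $t$ to $u$ contains an arc from $s$ to $u$.

When $\widetilde\pi$ is a homeomorphism put $f=\widetilde\pi^{-1}\colon\widetilde Z\to\mathbb S^2$. Off $S$, $f=\phi_i\circ(Q\iota_i)^{-1}$, which is conformal because $Q\iota_i$ is a local isometry there (Section 4). Let $|Df|$ be its conformal factor off $S$ and $|Df|:=0$ on $S$; this is a Borel function. "A.e. path" means all rectifiable paths outside a family of modulus $0$.

**Theorem 2.** For every welding homeomorphism $g$ and welding curve $\mathcal C$ (even if $\widetilde\pi$ is not injective), $\operatorname{Mod}\Gamma\le\operatorname{Mod}\widetilde\pi(\Gamma)$ for every path family $\Gamma$ in $\mathbb S^2$.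

**Theorem 3.** $\widetilde\pi$ is a homeomorphism iff $\lambda(I)>0$ for every nondegenerate arc $I$. If it is a homeomorphism, the following are equivalent:

1. $\widetilde\pi$ is $1$-quasiconformal;
2. there are a homeomorphism $h\colon\widetilde Z\to\mathbb S^2$ and $K<\infty$ with $K^{-1}\operatorname{Mod}\Gamma\le\operatorname{Mod}h(\Gamma)\le K\operatorname{Mod}\Gamma$ for all $\Gamma$ ("$\widetilde Z$ is quasiconformally equivalent to $\mathbb S^2$");
3. there are a homeomorphism $h\colon\widetilde Z\to\mathbb S^2$ and $K<\infty$ with $\operatorname{Mod}\Gamma\le K\operatorname{Mod}h(\Gamma)$ for all $\Gamma$;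
4. for a.e. path $\gamma$ in $\widetilde Z$, parametrized by arclength, $f\circ\gamma$ is absolutely continuous.

In this case $|\mathcal C|=0$ and $\mathcal C$ is conformally removable: every homeomorphism of $\mathbb S^2$ that is conformal off $\mathcal C$ is Möbius.

**Theorem 4.** If $\phi_1|_{\mathbb S^1},\phi_2|_{\mathbb S^1}$ map $\mathcal H^1$-null sets to $\mathcal H^1$-null sets (for example, if $\mathcal C$ is rectifiable), then $\widetilde\pi$ is a $1$-quasiconformal homeomorphism.

**Theorem 5.** For every $\varepsilon>0$ there is a $g$ with $(1+\varepsilon)$-quasisymmetric lift, whose welding curve is a $(1+\varepsilon)$-quasicircle (hence of zero area and conformally removable), such that $\widetilde\pi$ is a homeomorphism but $\widetilde Z$ is not quasiconformally equivalent to $\mathbb S^2$.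

Here a $K$-quasicircle is the image of a circle under a $K$-quasiconformal homeomorphism of $\mathbb S^2$; quasisymmetric lifts are defined in Section 12. Theorem 3 also gives the addendum to Theorem 1: if $|\mathcal C|>0$, condition 2 fails, so no $h$ at all, in particular not $h=f$, is $K$-quasiconformal.

## 3. Textbook facts on paths and modulus

A family $\Gamma_0$ has modulus $0$ iff some Borel $\rho_0\in L^2$ satisfies $\int_\gamma\rho_0\,ds=\infty$ for all rectifiable $\gamma\in\Gamma_0$: if such $\rho_0$ exists, $\rho_0/n$ is admissible for every $n$; conversely, sum admissible functions of norm $\le2^{-k}$. Modulus is countably subadditive, so families of modulus $0$ may be ignored. Further: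

- (F1) If $N$ is Borel and $\mathcal H^2(N)=0$, a.e. path spends zero length in $N$. (Use $\rho_0=\infty\cdot\chi_N$.)
- (F2) (Fuglede's lemma) If $\rho_k\to\rho$ in $L^2$, Borel representatives, then along a subsequence, for a.e. $\gamma$, $\int_\gamma|\rho_k-\rho|\,ds\to0$ and hence $\int_{\gamma'}\rho_k\,ds\to\int_{\gamma'}\rho\,ds$, finite, for all subpaths $\gamma'$ of $\gamma$. (Take $\sum\|\rho_k-\rho\|_2<\infty$ along the subsequence. Then $|\rho|+\sum|\rho_k-\rho|\in L^2$ has finite integral over a.e. path.)
- (F3) If $\operatorname{Mod}\Gamma_0=0$, the paths having a subpath in $\Gamma_0$ form a family of modulus $0$ (the same $\rho_0$ works).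
- (F4) If $A$ is connected and $a,b\in A$, then $d(a,b)\le\mathcal H^1(A)$, because the $1$-Lipschitz function $d(a,\cdot)$ maps $A$ onto a set containing $[0,d(a,b)]$. If $\beta$ is locally Lipschitz on a countable union $U$ of intervals, with metric speed $\le\rho$ a.e., then $\mathcal H^1(\beta(U))\le\int_U\rho$.
- (F5) If $\beta$ is an injective path, the length of each subpath equals the $\mathcal H^1$-measure of its image. Indeed $\mathcal H^1(|\beta|)$ is at most the length; and for a partition, (F4) gives $\sum d(\beta(t_{i-1}),\beta(t_i))\le\sum\mathcal H^1(\beta([t_{i-1},t_i]))=\mathcal H^1(|\beta|)$, as the pieces overlap in finitely many points. Hence for rectifiable injective $\beta$ the arclength parametrization carries Lebesgue measure to $\mathcal H^1$ on $|\beta|$, and $\int_\beta\rho\,ds=\int_{|\beta|}\rho\,d\mathcal H^1$. Here $|\beta|$ denotes the image.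
- (F6) In $\mathbb S^2$ the nonconstant paths through a given point $p$ form a family of modulus $0$. In a stereographic chart with $p=0$, for $0<r<R<1$ the density $\chi_{\{r<|x|<R\}}/(|x|\log(R/r))$, carried to the sphere, is admissible for paths through $p$ that leave $\{|x|<R\}$, and its squared norm is $2\pi/\log(R/r)\to0$ as $r\to0$. Now take the union over $R=1/j$, $j\ge2$.
- (F7) Conformal maps preserve modulus. For a quadrilateral in $\mathbb S^2$ the families joining the two pairs of opposite sides have reciprocal moduli. A homeomorphism of $\mathbb S^2$ that distorts the moduli of quadrilaterals by at most a factor $K$ is $K$-quasiconformal (possibly orientation reversing) and then distorts the modulus of every path family by at most $K$. An orientation-preserving $1$-quasiconformal homeomorphism of $\mathbb S^2$ is Möbius.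

Consequence of (F7): if $\psi\colon\mathbb S^2\to\mathbb S^2$ is a homeomorphism with $\operatorname{Mod}\Gamma\le K\operatorname{Mod}\psi(\Gamma)$ for all $\Gamma$, then it is $K$-quasiconformal. Let $\Gamma,\Gamma^*$ be the two families of a quadrilateral. Then $\operatorname{Mod}\psi(\Gamma)=1/\operatorname{Mod}\psi(\Gamma^*)\le K/\operatorname{Mod}\Gamma^*=K\operatorname{Mod}\Gamma$. So on $\mathbb S^2$ a one-sided inequality upgrades itself to a two-sided one; on $\widetilde Z$ reciprocity is not available.

## 4. The glued metric off the seam and along it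

**Off the seam.** Purpose: to see that each open hemisphere sits in $\widetilde Z$ undamaged. Let $x\in\iota_1(Z_1)$, $y\ne x$, and take a chain from $x$ to $y$. If all links have index $1$, then, $\iota_1$ being injective, it is a chain in $\overline Z_1$, $y\in\iota_1(\overline Z_1)$, and the sum is at least $\sigma(x,y)$. Otherwise consider the first link of index $2$. It is not the first link of the chain, because $x\notin\iota_2(\overline Z_2)$. So it starts at a point of both $\iota_1(\overline Z_1)$ and $\iota_2(\overline Z_2)$, that is, on the seam, and all earlier links have index $1$. The sum is at least $\sigma(x,\mathbb S^1)$. Hence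
$$d_Z(x,y)\ge\min\{\sigma(x,y),\sigma(x,\mathbb S^1)\}\ \text{ if }y\in\iota_1(\overline Z_1),\qquad d_Z(x,y)\ge\sigma(x,\mathbb S^1)\ \text{ otherwise.}\tag{1}$$
In particular $d_Z(x,y)>0$, and $d_Z(x,y)=\sigma(x,y)$ when $y\in\iota_1(Z_1)$ and $\sigma(x,y)<\sigma(x,\mathbb S^1)$. The same holds for $Z_2$. So the maps $Q\iota_i|_{Z_i}$ are injective local isometries, homeomorphic onto their images by (1), and these images are disjoint from each other and from $S$. They are open, since their complements $Q\iota_j(\overline Z_j)$, $j\ne i$, are compact. On the images $\mathcal H^2$ is spherical area. Since $Q\iota_1$ is $1$-Lipschitz, $\mathcal H^1(S)\le2\pi$, so $\mathcal H^2(S)=0$ and $\mathcal H^2(\widetilde Z)=4\pi$.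

**Lemma 1.** (i) $d_Z(\iota_1(s),\iota_1(t))=d_\lambda(s,t)$ for $s,t\in\mathbb S^1$. Hence $\widetilde\pi$ is a homeomorphism iff $\lambda(I)>0$ for every nondegenerate arc $I$.
(ii) $\mathcal H^1(Q\iota_1(A))\le\lambda(A)$ for Borel $A\subset\mathbb S^1$, with equality if $\widetilde\pi$ is a homeomorphism.

**Step 1: no chain beats $\lambda$.** Take a chain between seam points. Two consecutive links sharing an off-seam vertex have the same index, so by the triangle inequality for $\sigma$ that vertex can be deleted without increasing the sum. We may assume that all vertices are on the seam. A link of index $1$ from $\iota_1(s')$ to $\iota_1(t')$ costs $\sigma(s',t')$, the smaller $\mu$-measure of the two arcs between $s',t'$. A link of index $2$ costs $\sigma(g(s'),g(t'))$, the smaller length of the two arcs between $g(s'),g(t')$, i.e. the smaller $\nu$-measure of the two arcs between $s',t'$. Since $\lambda\le\mu,\nu$, both costs are $\ge d_\lambda(s',t')$. Sum, and use the triangle inequality for $d_\lambda$.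

**Step 2: chains realize $\lambda$.** Let $I$ be an arc from $s$ to $t$ and $\epsilon>0$. By regularity there is a finite union of arcs $A'\subset I$ with $(\mu+\nu)(A'\triangle(A_0\cap I))<\epsilon$. Cut $I$ into the finitely many arcs that make up $A'$ and $I\setminus A'$, and use an index-$1$ link over each of the former, an index-$2$ link over each of the latter. The sum is at most $\mu(A')+\nu(I\setminus A')\le\mu(A_0\cap I)+\nu(I\setminus A_0)+2\epsilon=\lambda(I)+2\epsilon$. This proves the formula in (i).

**Step 3: the criterion.** $\widetilde\pi$ is a continuous surjection from a compact space to a metric space and $\pi$ is bijective, so $\widetilde\pi$ is a homeomorphism iff $Q$ is injective. By (1), $Q$ identifies off-seam points with nothing else. So $Q$ is injective iff $d_\lambda(s,t)>0$ for all $s\ne t$, i.e. iff every nondegenerate arc has positive $\lambda$-measure.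

**Step 4: lengths on the seam.** Since $\iota_1=\iota_2\circ g$ on $\mathbb S^1$, we have $Q\iota_1(A)=Q\iota_1(A\cap A_0)\cup Q\iota_2(g(A\setminus A_0))$. The $Q\iota_i$ are $1$-Lipschitz, so $\mathcal H^1(Q\iota_1(A))\le\mu(A\cap A_0)+\nu(A\setminus A_0)=\lambda(A)$. If $\widetilde\pi$ is a homeomorphism, $\lambda$ is atomless (it is $\le\mu$) with full support. By (i), $t\mapsto\lambda([1,t])$ makes $S$ isometric to a circle of length $\lambda(\mathbb S^1)$ with its arc distance, and it carries $\lambda$ to arclength, which is $\mathcal H^1$ of that circle. This is the equality in (ii). $\square$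

Extreme case: if $\nu$ is singular to $\mu$, the whole seam collapses to one point and $\widetilde\pi$ maps all of $\mathcal C$ to it. The hypothesis "$\widetilde\pi$ is a homeomorphism" excludes collapsing of arcs, but it does not exclude that large subsets of $\mathbb S^1$ have $\lambda$-measure zero. That loophole drives Theorem 5.

## 5. Zero length on the seam is not yet absolute continuity

The sensible first attempt to prove the answer "yes" goes as follows. Suppose $\widetilde\pi$ is a homeomorphism. Let $\Gamma'$ be a path family in $\widetilde Z$ and $\rho_1$ admissible for $f(\Gamma')$. Since $f$ is conformal off $S$ and $\mathcal H^2(S)=0$, try the function $(\rho_1\circ f)|Df|$ for $\Gamma'$. If it is admissible up to a family of modulus zero, a change of variables gives $\operatorname{Mod}\Gamma'\le\int\rho_1^2$, hence $\operatorname{Mod}\Gamma'\le\operatorname{Mod}f(\Gamma')$. What is needed is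
$$\int_{f\gamma}\rho_1\,ds\le\int_\gamma(\rho_1\circ f)|Df|\,ds\quad\text{for a.e. }\gamma .\tag{2}$$
If $\gamma$ meets $S$ at finitely many times, (2) holds whenever $\int_\gamma|Df|\,ds<\infty$: on the complementary open intervals $f\gamma$ is locally Lipschitz with speed $\le|Df|(\gamma)$, and finitely many times contribute nothing. For a general path, (F1) says that a.e. $\gamma$ spends zero length in $S$. The attempt stops exactly here: zero length of $\gamma^{-1}(S)$ does not prevent $f\circ\gamma$ from moving during $\gamma^{-1}(S)$. A continuous function can do all its moving on a null set of times; the Cantor function is locally constant off a null set and climbs from $0$ to $1$. So (2) asks for absolute continuity of $f\circ\gamma$, which is condition 4 of Theorem 3.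

Two ideas get us further. First, absolute continuity is not only sufficient but necessary: a one-sided modulus inequality forces it (Lemma 2). Second, if (2) holds, the change of variables gives more than was asked, namely $\int_{\mathbb S^2\setminus\mathcal C}\rho_1^2$ instead of $\int_{\mathbb S^2}\rho_1^2$. If $\mathcal C$ has area, this is too good to be true.

## 6. A modulus inequality forces absolute continuity

**Lemma 2.** (A special case of a theorem of M. Williams, Proc. AMS 140 (2012).) Let $\widetilde\pi$ be a homeomorphism or not, and let $h\colon\widetilde Z\to\mathbb S^2$ be a homeomorphism with $\operatorname{Mod}\Gamma\le K\operatorname{Mod}h(\Gamma)$ for all $\Gamma$. Then $h\circ\gamma$ is absolutely continuous for a.e. path $\gamma$ parametrized by arclength.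

**Step 1: densities at scale $2^{-n}$.** We build functions $\rho^n$ with bounded $L^2$ norm that detect motion of $h\circ\gamma$ at scale $2^{-n}$. For $n\ge1$ let $\{p_i\}$ be a maximal $2^{-n}$-separated set in $\mathbb S^2$, and $B_i=B(p_i,2^{-n})$, $2B_i=B(p_i,2^{1-n})$ open balls. A ball of radius $r\le\pi$ has area $4\pi\sin^2(r/2)\in[4r^2/\pi,\pi r^2]$. The $B_i$ cover $\mathbb S^2$ by maximality. The balls $B(p_i,2^{-n-1})$ are disjoint with area $\ge4^{-n}/\pi$. So there are at most $C4^n$ indices; and a point $x$ lies in at most $C$ closed balls $2\overline B_i$, because then $B(p_i,2^{-n-1})\subset B(x,\frac52 2^{-n})$, which has area $\le\frac{25}4\pi4^{-n}$. Here $C$ is absolute.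

Let $\Gamma_i$ be the paths in $\widetilde Z$ that meet both $h^{-1}(B_i)$ and $\widetilde Z\setminus h^{-1}(2B_i)$. A path of $h(\Gamma_i)$ has length at least $2^{1-n}-2^{-n}=2^{-n}$ inside $2B_i$, so $2^n\chi_{2B_i}$ is admissible for $h(\Gamma_i)$. Hence $\operatorname{Mod}\Gamma_i\le K4^n|2B_i|\le4\pi K$. Choose $\rho_i$ admissible for $\Gamma_i$ with $\int\rho_i^2\le4\pi K+1$.

We may take $\rho_i=0$ off $h^{-1}(2\overline B_i)$. Given $\gamma\in\Gamma_i$, start at a time in $h^{-1}(B_i)$ and go, forward or backward, to the nearest time outside $h^{-1}(2B_i)$; the set of such times is closed. In between, the image stays in $2B_i$, and at the final time it is at distance $2^{1-n}$ from $p_i$. So this subpath belongs to $\Gamma_i$ and lies in $h^{-1}(2\overline B_i)$, and truncating $\rho_i$ keeps it admissible.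

Put $\rho^n=2^{-n}\sum_i\rho_i$. At each point at most $C$ terms are nonzero, so $(\rho^n)^2\le C4^{-n}\sum_i\rho_i^2$ and $\int(\rho^n)^2\le C\,4^{-n}\cdot C4^n(4\pi K+1)=:C'$, independent of $n$.

**Step 2: detection.** Let $\gamma$ be a rectifiable path from $x$ to $y$. Cut it greedily into subpaths whose $h$-images have diameter exactly $5\cdot2^{-n}$, say $N$ of them, and a last one of image-diameter $\le5\cdot2^{-n}$; uniform continuity makes $N$ finite. Each of the $N$ subpaths starts in some $h^{-1}(B_i)$ and leaves $h^{-1}(2B_i)$, because $\operatorname{diam}2B_i\le4\cdot2^{-n}$. So $\int\rho_i\,ds\ge1$ and $\int\rho^n\,ds\ge2^{-n}$ on it. Hence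
$$\sigma(h(x),h(y))\le5(N+1)2^{-n}\le5\int_\gamma\rho^n\,ds+5\cdot2^{-n}.\tag{3}$$

**Step 3: passage to the limit.** A subsequence of $\rho^n$ converges weakly in $L^2$. By Mazur's lemma there are finite convex combinations $\tilde\rho^k$ of functions $\rho^n$, $n\ge k$, converging in $L^2$ to a Borel $\rho$. Averaging (3), $\tilde\rho^k$ satisfies it with error $5\cdot2^{-k}$. By (F2), along a subsequence, for a.e. $\gamma$ we have $\int_{\gamma'}\tilde\rho^k\to\int_{\gamma'}\rho<\infty$ for all subpaths $\gamma'$. So for a.e. $\gamma$ parametrized by arclength,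
$$\sigma(h\gamma(s),h\gamma(t))\le5\int_s^t\rho(\gamma(\tau))\,d\tau<\infty\quad\text{for all }s<t,$$
which is absolute continuity of $h\circ\gamma$. $\square$

**Lemma 3.** Let $\widetilde\pi$ be a homeomorphism satisfying condition 4 of Theorem 3. Then for a.e. path $\gamma\colon[0,\ell]\to\widetilde Z$ parametrized by arclength,
$$\sigma(f\gamma(0),f\gamma(\ell))\le\int_\gamma|Df|\,ds,\tag{4}$$
and for every family $\Gamma'$ in $\widetilde Z$ and every $\rho_1$ admissible for $f(\Gamma')$,
$$\operatorname{Mod}\Gamma'\le\int_{\mathbb S^2\setminus\mathcal C}\rho_1^2 .\tag{5}$$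

**Step 1: the speed of $f\circ\gamma$.** By (F1) and $\mathcal H^2(S)=0$, for a.e. $\gamma$ the set $\gamma^{-1}(S)$ is Lebesgue null; by condition 4, $f\circ\gamma$ is absolutely continuous. For a.e. $t$ we have $\gamma(t)\notin S$. As $\gamma$ is $1$-Lipschitz and $f$ is conformal near $\gamma(t)$, where $\widetilde Z$ is locally isometric to a hemisphere, the metric speed of $f\gamma$ at $t$ is $\le|Df|(\gamma(t))$. An absolutely continuous path has length equal to the integral of its speed, which gives (4) and inequality (2).

**Step 2: change of variables.** By (2), $(\rho_1\circ f)|Df|$, set to be $0$ on $S$, is a Borel function admissible for $\Gamma'$ minus a family of modulus $0$. Since $f\colon\widetilde Z\setminus S\to\mathbb S^2\setminus\mathcal C$ is a conformal bijection with Jacobian $|Df|^2$,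
$$\operatorname{Mod}\Gamma'\le\int_{\widetilde Z\setminus S}(\rho_1\circ f)^2|Df|^2\,d\mathcal H^2=\int_{\mathbb S^2\setminus\mathcal C}\rho_1^2.\qquad\square$$

## 7. Area hidden in the seam: proof of Theorem 1(a)

Let $T\colon\mathbb R^2\to\mathbb S^2$ be an inverse stereographic projection, with the orientation of $\mathbb R^2$ chosen so that $T$ preserves orientation. Let $|\mathcal C|>0$ and let $\widetilde\pi$ be a homeomorphism.

**Step 1: a family that wants to use the area of $\mathcal C$.** There is a closed square $R$ of side $r$ with $|R\cap T^{-1}\mathcal C|>0$. Let $\Gamma_0$ be the paths in $T(R)$ joining the $T$-images of the left and right sides of $R$. By conformal invariance and Example C, $\operatorname{Mod}\Gamma_0=1$. The density $\rho_1=r^{-1}|D(T^{-1})|\chi_{T(R)}$ is admissible for $\Gamma_0$, because its integral over a path is $r^{-1}$ times the length of the $T^{-1}$-image. Moreover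
$$\int_{\mathbb S^2\setminus\mathcal C}\rho_1^2=\frac{|R\setminus T^{-1}\mathcal C|}{r^2}<1 .$$

**Step 2: contradiction.** Suppose $\widetilde\pi$ is $1$-quasiconformal. Then $\operatorname{Mod}\Gamma=\operatorname{Mod}f(\Gamma)$ for all $\Gamma$ in $\widetilde Z$, and Lemma 2 with $h=f$, $K=1$ gives condition 4. Apply (5) to $\Gamma'=\widetilde\pi(\Gamma_0)$, for which $f(\Gamma')=\Gamma_0$:
$$1=\operatorname{Mod}\Gamma_0=\operatorname{Mod}\widetilde\pi(\Gamma_0)\le\frac{|R\setminus T^{-1}\mathcal C|}{r^2}<1,$$
a contradiction. $\blacksquare$

## 8. A Jordan curve of segments and fat Cantor dust: proof of Theorem 1(b)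

Part (a) would be empty if every curve of positive area collapsed seam arcs. By Lemma 1 we need $\lambda(I)>0$ for all arcs. Where the curve contains a straight segment, reflection makes $g$ smooth and $\lambda$ positive. So we want a Jordan curve with segments densely distributed along it, and all its area in a totally disconnected set.

**Step 1: one subdivision.** A *marked square* is a closed square with an ordered pair (entry, exit) of adjacent corners. Let $P$ be a marked square of side $\ell$ and $0<\delta<\ell/4$. There is a unique isometry of the plane taking $P$ to $[0,\ell]^2$, the entry to $(0,0)$ and the exit to $(\ell,0)$ (it may reverse orientation); use these coordinates. Put $\ell'=(\ell-4\delta)/2$ and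
$$P_1=[\delta,\delta+\ell']^2,\qquad P_2=[\delta,\delta+\ell']\times[\ell-\delta-\ell',\ell-\delta],$$
$$P_3=[\ell-\delta-\ell',\ell-\delta]^2,\qquad P_4=[\ell-\delta-\ell',\ell-\delta]\times[\delta,\delta+\ell'].$$
Neighbours are $2\delta$ apart. The markings (entry → exit) are:

- $P_1$: bottom-left → top-left;
- $P_2$: bottom-left → bottom-right;
- $P_3$: bottom-left → bottom-right;
- $P_4$: top-right → bottom-right.

Add five straight segments:

- $(0,0)\to(\delta,\delta)$;
- $(\delta,\delta+\ell')\to(\delta,\ell-\delta-\ell')$;
- $(\delta+\ell',\ell-\delta-\ell')\to(\ell-\delta-\ell',\ell-\delta-\ell')$;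
- $(\ell-\delta,\ell-\delta-\ell')\to(\ell-\delta,\delta+\ell')$;
- $(\ell-\delta,\delta)\to(\ell,0)$.

They join the entry of $P$ to the entry of $P_1$, the exit of $P_i$ to the entry of $P_{i+1}$ ($i=1,2,3$), and the exit of $P_4$ to the exit of $P$. The first and last lie in the corner squares $[0,\delta]^2$ and $[\ell-\delta,\ell]\times[0,\delta]$; the middle three bridge the gaps between $P_1,P_2$, between $P_2,P_3$ and between $P_3,P_4$. So the closed segments are pairwise disjoint, meet $\bigcup P_i$ only at the indicated corners, and meet $\partial P$ only at the entry (first segment) and the exit (fifth segment).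

**Step 2: iteration.** Start with $P_0=[0,1]^2$, entry $(0,0)$, exit $(1,0)$, and subdivide every level-$n$ square, of side $\ell_n$, with $\delta_n=2^{-2n-4}$. Then $2^{n+1}\ell_{n+1}=2^n(\ell_n-4\delta_n)=2^n\ell_n-2^{-n-2}$, so $2^n\ell_n=\frac12+2^{-n-1}$, decreasing to $\frac12$. The step is legitimate because $4\delta_n=2^{-2n-2}<2^{-n-1}<\ell_n$. Let $E_n$ be the union of the $4^n$ disjoint level-$n$ squares and $E=\bigcap E_n$. Then $E$ is compact; it is totally disconnected as the diameters of the squares tend to $0$; $E\subset E_{n+1}\subset\operatorname{int}E_n$ for each $n$; and $|E|=\lim(2^n\ell_n)^2=\frac14$.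

**Step 3: parametrization.** Assign $I_{P_0}=[0,1]$ to $P_0$. Divide the interval $I_P$ of a square $P$ into nine equal closed intervals. The 1st, 3rd, 5th, 7th, 9th are mapped affinely onto the five segments in order (segment intervals). The 2nd, 4th, 6th, 8th are assigned to $P_1,\dots,P_4$ as $I_{P_1},\dots,I_{P_4}$. An endpoint of $I_{P_i}$ lies in a segment interval of $P$ and in the 1st or 9th subinterval of $I_{P_i}$; both prescriptions give the entry, respectively the exit, of $P_i$. A parameter that lies in no segment interval lies in $\bigcap_nI_{P_n}$ for nested $P_n$ of level $n$, in fact in the interior of every $I_{P_n}$, since the endpoints of these intervals lie in segment intervals. Map it to the point $\bigcap P_n\in E$. By construction $I_P$ is mapped into $P$. Every point of $E$ is attained: if $\{e\}=\bigcap P_n$, the parameter in $\bigcap I_{P_n}$ is mapped into every $P_n$, so to $e$.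

**Step 4: continuity.** In the interior of a segment interval the map is affine. At an endpoint of some $I_{P_i}$ a segment interval lies on each side, so the map is affine on each side; at $0$ and $1$ it is one-sidedly affine. At a parameter $t$ of the last type, $I_{P_n}$ is a neighbourhood of $t$ mapped into $P_n$, with $\operatorname{diam}P_n\to0$.

**Step 5: injectivity.** On a single segment interval the map is injective. Further:

- Distinct parameters of the last type lie in intervals of distinct, hence disjoint, squares of some level.
- A segment created in a level-$n$ square avoids $\operatorname{int}E_{n+1}\supset E$.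
- Segments created in the same square are disjoint, and so are segments created in different squares of equal level, since these squares are disjoint.
- Let $L$ be created in a level-$n$ square $P$ and $L'$ in a square $P'$ of level $m>n$, contained in the level-$(n+1)$ square $T'$. If $T'\not\subset P$, then $T'\cap P=\emptyset$ and $L\cap L'=\emptyset$. Let $T'\subset P$. If $m\ge n+2$, then $P'\subset\operatorname{int}T'$, which $L$ avoids. If $m=n+1$, then $P'=T'$, and $L$ meets $T'$ only in its entry or exit, so $L\cap L'$ consists of at most such corners. By Step 3, the entry (exit) of $T'$ has on both $L$ and $L'$ the same parameter, the left (right) endpoint of $I_{T'}$.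

So the map is injective and its image is an arc.

**Step 6: closing up.** The arc meets $\partial P_0$ only at its endpoints $(0,0),(1,0)$. Close it by the three edges of the polygon $(0,0),(0,-1),(1,-1),(1,0)$, which meets $P_0$ only at these two points. This gives a Jordan curve $J\supset E$, $|J|\ge\frac14$, and every point of $J\setminus E$ lies on one of countably many segments. Let $\mathcal C=T(J)$, so $|\mathcal C|>0$. Choose orientation-preserving Riemann maps $\phi_i\colon Z_i\to\Omega_i$, with Carathéodory extensions, and put $g=\phi_2^{-1}\circ\phi_1|_{\mathbb S^1}$.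

**Step 7: $g$ is smooth over segments.** Let $p$ be a relative interior point of a segment $L$ of $J$. Since $J$ minus the relative interior of $L$ is compact and does not contain $p$, a small disc $D$ about $p$ satisfies $D\cap J=D\cap L$, a diameter of $D$. Each half-disc of $D\setminus L$ is connected and avoids $J$, and $T(p)\in\partial\Omega_1\cap\partial\Omega_2$, so one half-disc lies in $T^{-1}\Omega_1$ and the other in $T^{-1}\Omega_2$. The map $\phi_i^{-1}\circ T$ is conformal in its half-disc, continuous up to the diameter, and maps the diameter injectively into $\mathbb S^1$. By Schwarz reflection it extends to a conformal map $\psi_i$ of $D$ sending the other half-disc into the opposite hemisphere. It is injective on each half-disc and on the diameter, and these three sets go to disjoint sets; so $\psi_i$ is injective. Near $\psi_1(p)=\phi_1^{-1}(T(p))$ the map $\psi_2\circ\psi_1^{-1}$ is conformal, orientation preserving, equals $g$ on the equator and maps the $Z_1$-side to the $Z_1$-side. Hence $g$ is there an orientation-preserving real-analytic diffeomorphism. In particular the homeomorphism $g$ of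 $\mathbb S^1$ is orientation preserving, so it is a welding homeomorphism with curve $\mathcal C$.

**Step 8: $\lambda$ charges every arc.** A nondegenerate open subarc of $J$ is connected, so it contains a point outside the totally disconnected set $E$. That point lies on a segment, and as the subarc is relatively open in $J$, it contains a nondegenerate subsegment. Therefore every nondegenerate arc $I\subset\mathbb S^1$ contains a nondegenerate arc $I'$ on which $g$ is a $C^1$ diffeomorphism with $|g'|\ge c>0$. There $\nu\ge c\mu$, so $\lambda(I)\ge\min(1,c)\,\mu(I')>0$. By Lemma 1, $\widetilde\pi$ is a homeomorphism, and by (a) it is not $1$-quasiconformal. $\blacksquare$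

## 9. The half that always holds: proof of Theorem 2

For $\widetilde\pi$ itself the obstacle of Section 5 reappears with $\mathcal C$ in place of $S$. It can be overcome, because $\widetilde\pi$ maps $\mathcal C$ to a set of finite length: a finite measure on $\mathcal C$ cannot charge uncountably many disjoint lines.

Let $w=|D(\phi_i^{-1})|$ on $\Omega_i$ and $w=0$ on $\mathcal C$. Then $\int w^2=|Z_1|+|Z_2|=4\pi$. Off $\mathcal C$, $\widetilde\pi$ is locally Lipschitz with pointwise Lipschitz constant $w$. Cover $\mathbb S^2$ by the images of two open squares (say $(-2,2)^2$) under inverse stereographic projections from the two poles. Let $T\colon U\to\mathbb S^2$ be either of these charts, $|T'|$ its conformal factor, and $W=(w\circ T)|T'|$, so $\int_UW^2\le4\pi$.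

**Step 1: absolute continuity on almost every line.** For Borel $A\subset\mathcal C$, $\widetilde\pi=Q\iota_1\phi_1^{-1}$ on $A$, so $\mathcal H^1(\widetilde\pi(A))\le\kappa(A):=\mathcal H^1(\phi_1^{-1}(A))$, and $\kappa$ is a finite measure on $\mathcal C$. The horizontal segments $\ell_y$ of $U$ are disjoint, so $\kappa(T(\ell_y)\cap\mathcal C)=0$ for all but countably many $y$. By Fubini, $\int_{\ell_y}W\,dx<\infty$ for a.e. $y$. For such $y$ and a subsegment $\beta=[p,q]\subset\ell_y$, the set $\widetilde\pi(T\beta)$ is connected, and $\beta\setminus T^{-1}\mathcal C$ is a countable union of intervals on which $\widetilde\pi\circ T$ is locally Lipschitz with speed $\le W$. By (F4),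
$$d\big(\widetilde\pi(Tp),\widetilde\pi(Tq)\big)\le\mathcal H^1(\widetilde\pi(T\beta\cap\mathcal C))+\mathcal H^1(\widetilde\pi(T\beta\setminus\mathcal C))\le0+\int_\beta W\,dx .\tag{6}$$
The same holds for vertical segments.

**Step 2: Sobolev regularity of distance functions.** For $p\in\widetilde Z$ let $u_p=d(p,\widetilde\pi(\cdot))$ and $v=u_p\circ T$, a bounded continuous function. By (6), $v$ is absolutely continuous on compact subsegments of a.e. horizontal and vertical segment, with partial derivatives bounded a.e. by $W\in L^2$. So $v\in W^{1,2}(U)$. A.e. on $T^{-1}\mathcal C$ both partial derivatives vanish, because $W=0$ there. Off $T^{-1}\mathcal C$, $v$ is locally Lipschitz with pointwise Lipschitz constant $\le W$, so it is a.e. differentiable with $|\nabla v|\le W$. Altogether $|\nabla v|\le W$ a.e. in $U$.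

**Step 3: from lines to a.e. path.** Claim: for a.e. path $\gamma$ in $T(U)$, $|u_p(\gamma(s))-u_p(\gamma(t))|\le\int_{\gamma|[s,t]}w\,ds<\infty$ for all $s<t$. Work in the chart, in a square compactly contained in $U$; countably many such squares exhaust $U$, and each path in $U$ lies in one of them. Mollifications $v_k\to v$ converge uniformly there, with $|\nabla v_k|\to|\nabla v|$ in $L^2$, and $|v_k(\gamma(s))-v_k(\gamma(t))|\le\int_{\gamma|[s,t]}|\nabla v_k|\,ds$ for rectifiable $\gamma$. By (F2) the limit inequality holds with $|\nabla v|$ for a.e. $\gamma$. By (F1) we may replace $|\nabla v|$ by $W$, whose integral over a.e. path is finite since $W\in L^2$. Carrying this to the sphere turns $W$ into $w$; families of modulus $0$ are preserved by (F7).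

A path in $\mathbb S^2$ is a finite concatenation of subpaths lying in charts. By (F3) and addition, the inequality holds for a.e. path in $\mathbb S^2$, simultaneously for all $p$ in a countable dense set. Since $\sup_p|d(p,a)-d(p,b)|=d(a,b)$ over such $p$,
$$d(\widetilde\pi\gamma(s),\widetilde\pi\gamma(t))\le\int_{\gamma|[s,t]}w\,ds<\infty\quad\text{for all }s<t,\text{ for a.e. }\gamma.\tag{7}$$

**Step 4: comparison of moduli.** By (7), for a.e. $\gamma$ parametrized by arclength, $\widetilde\pi\circ\gamma$ is absolutely continuous with speed $\le w(\gamma)$ a.e. If $\rho$ is admissible for $\widetilde\pi(\Gamma)$, then for a.e. $\gamma\in\Gamma$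
$$1\le\int_{\widetilde\pi\gamma}\rho\,ds\le\int_\gamma(\rho\circ\widetilde\pi)\,w\,ds ,$$
with $0\cdot\infty=0$. So $(\rho\circ\widetilde\pi)w$ is admissible for $\Gamma$ up to modulus $0$. Since $\widetilde\pi\colon\mathbb S^2\setminus\mathcal C\to\widetilde Z\setminus S$ is a conformal bijection with Jacobian $w^2$,
$$\operatorname{Mod}\Gamma\le\int_{\mathbb S^2\setminus\mathcal C}(\rho\circ\widetilde\pi)^2w^2=\int_{\widetilde Z\setminus S}\rho^2\,d\mathcal H^2\le\int_{\widetilde Z}\rho^2\,d\mathcal H^2 .$$
Take the infimum over $\rho$. $\blacksquare$

Note the asymmetry. A path in $\mathbb S^2$ may spend positive time in $\mathcal C$, and then its image simply stands still (speed $0$) at almost all those times. A path in $\widetilde Z$ spends zero length in $S$ for a.e. path, but its image under $f$ may jump ahead like the Cantor function.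

## 10. Absolute continuity as the exact criterion: proof of Theorem 3

The first claim is Lemma 1(i). Let $\widetilde\pi$ be a homeomorphism.

**Step 1: $1\Rightarrow2\Rightarrow3$.** Take $h=f$, $K=1$; then drop one inequality.

**Step 2: $3\Rightarrow4$.** The purpose is to replace the unknown $h$ by $f$. Put $\psi=h\circ\widetilde\pi\colon\mathbb S^2\to\mathbb S^2$. By Theorem 2 and condition 3, $\operatorname{Mod}\Gamma\le\operatorname{Mod}\widetilde\pi(\Gamma)\le K\operatorname{Mod}\psi(\Gamma)$ for all $\Gamma$. By the consequence of (F7), $\psi$ is $K$-quasiconformal, so $\operatorname{Mod}\psi(\Gamma)\le K\operatorname{Mod}\Gamma$ for all $\Gamma$. Since $h=\psi\circ f$,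
$$\operatorname{Mod}\Gamma'\le K\operatorname{Mod}h(\Gamma')=K\operatorname{Mod}\psi(f(\Gamma'))\le K^2\operatorname{Mod}f(\Gamma')$$
for all $\Gamma'$ in $\widetilde Z$. Lemma 2, applied to $f$, gives 4.

**Step 3: $4\Rightarrow1$.** By (5), $\operatorname{Mod}\Gamma'\le\int_{\mathbb S^2}\rho_1^2$ for all $\rho_1$ admissible for $f(\Gamma')$, so $\operatorname{Mod}\Gamma'\le\operatorname{Mod}f(\Gamma')$. With $\Gamma'=\widetilde\pi(\Gamma)$ this is $\operatorname{Mod}\widetilde\pi(\Gamma)\le\operatorname{Mod}\Gamma$. Theorem 2 is the opposite inequality.

**Step 4: area and removability.** Let the conditions hold. Then $|\mathcal C|=0$ by Theorem 1(a). Let $\psi\colon\mathbb S^2\to\mathbb S^2$ be a homeomorphism that is conformal off $\mathcal C$. The maps $\psi\circ\phi_i$ are Riemann maps onto the components of the complement of the Jordan curve $\psi(\mathcal C)$, and $(\psi\phi_2)^{-1}(\psi\phi_1)=g$ on $\mathbb S^1$. So $\psi(\mathcal C)$ is a welding curve for the same $g$, with the same $\widetilde Z$, and the associated map is $\widetilde\pi\circ\psi^{-1}$. Theorem 2 for this map, and condition 1 for $\widetilde\pi$,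 give
$$\operatorname{Mod}\Gamma\le\operatorname{Mod}\widetilde\pi(\psi^{-1}\Gamma)=\operatorname{Mod}\psi^{-1}(\Gamma)$$
for all $\Gamma$. By the consequence of (F7) with $K=1$, $\psi^{-1}$ is $1$-quasiconformal. It is orientation preserving, hence Möbius, and so is $\psi$. $\blacksquare$

## 11. Null sets on the equator: proof of Theorem 4

**Step 1: $\lambda$-null sets have null image in $\mathcal C$.** Let $\lambda(A)=0$, $A_1=A\cap A_0$, $A_2=A\setminus A_0$. Then $\mu(A_1)=0=\nu(A_2)$, i.e. $A_1$ and $g(A_2)$ are $\mathcal H^1$-null. Since $\phi_1=\phi_2\circ g$ on $\mathbb S^1$, $\mathcal H^1(\phi_1(A))\le\mathcal H^1(\phi_1(A_1))+\mathcal H^1(\phi_2(g(A_2)))=0$.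

**Step 2: $\widetilde\pi$ is a homeomorphism.** A nondegenerate arc $I$ has image $\phi_1(I)$ of positive $\mathcal H^1$-measure by (F4). By Step 1, $\lambda(I)>0$. Apply Lemma 1.

**Step 3: condition 4.** For a.e. $\gamma\colon[0,\ell]\to\widetilde Z$ parametrized by arclength, $\gamma^{-1}(S)$ is Lebesgue null by (F1), and $\int_\gamma|Df|\,ds<\infty$, since $|Df|\in L^2$. As $\gamma$ is $1$-Lipschitz, $\mathcal H^1(|\gamma|\cap S)=0$. Now $|\gamma|\cap S=Q\iota_1(A)$ with $A\subset\mathbb S^1$ compact, and by the equality in Lemma 1(ii), $\lambda(A)=0$. So $f(|\gamma|\cap S)=\phi_1(A)$ is $\mathcal H^1$-null by Step 1. This is what was missing in Section 5: $f\circ\gamma$ gains nothing on the seam. By (F4), for all $s<t$,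
$$\sigma(f\gamma(s),f\gamma(t))\le\mathcal H^1(f\gamma([s,t]))\le\int_{[s,t]\setminus\gamma^{-1}(S)}|Df|(\gamma(\tau))\,d\tau ,$$
because $[s,t]\setminus\gamma^{-1}(S)$ is a countable union of intervals on which $f\gamma$ is locally Lipschitz with speed $\le|Df|(\gamma)$. So $f\circ\gamma$ is absolutely continuous, and Theorem 3 applies.

**Step 4: rectifiable curves.** For rectifiable $\mathcal C$ the hypothesis is the F. and M. Riesz theorem (Pommerenke, *Boundary Behaviour of Conformal Maps*, Thm 6.8), applied to each $\Omega_i$ in a stereographic chart in which it is bounded (project from a point of the other component; the chart is bi-Lipschitz near $\overline\Omega_i$). $\blacksquare$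

In particular $g=\mathrm{id}$ and the Möbius examples of Section 1 give $1$-quasiconformal $\widetilde\pi$.

## 12. Quasicircles close to round: proof of Theorem 5

For curves of zero area the argument of Section 7 gives nothing. The mechanism here is different. Choose $g$ singular on a large set $F_0\subset\mathbb S^1$. By Lemma 1, $F_0$ then has zero length in the seam, so travelling over $F_0$ is free. To keep $\widetilde\pi$ a homeomorphism, $g$ is made affine on a sparse family of short intervals $J$, and a path along the seam bypasses each $J$ by a half-circle inside a hemisphere. Averaging over the radius of the half-circles on a logarithmic scale makes all bypasses together cheap in $L^2$. We get a family of paths joining the same two points whose modulus is positive, which by (F6) cannot happen on $\mathbb S^2$.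

An increasing homeomorphism $H$ of $\mathbb R$ is *$\varrho$-quasisymmetric* if $\varrho^{-1}\le\frac{H(x+t)-H(x)}{H(x)-H(x-t)}\le\varrho$ for all $x\in\mathbb R$, $t>0$. For instance $H(x)=x$ is $1$-quasisymmetric.

**Lemma 4.** There is $K(\varrho)$ with $K(\varrho)\to1$ as $\varrho\to1$ such that, for $\varrho$ close to $1$, every $\varrho$-quasisymmetric $H$ with $H(x+1)=H(x)+1$ is the boundary map of a $K(\varrho)$-quasiconformal homeomorphism $F$ of the upper half-plane $\mathbb H$ with $F(z+1)=F(z)+1$.

**Step 1: the Beurling–Ahlfors extension.** Put $F=u+iv$ with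
$$u(x,y)=\frac1{2y}\int_{x-y}^{x+y}H,\qquad v(x,y)=\frac1y\Big(\int_x^{x+y}H-\int_{x-y}^xH\Big)>0 .$$
For $H=\mathrm{id}$ this is $u=x$, $v=y$. $F$ is $C^1$ on $\mathbb H$, extends continuously by $H$ to $\mathbb R$ (note $v\le H(x+y)-H(x-y)$), and commutes with $z\mapsto z+1$. If $H$ is replaced by $A_1HA_2$ with increasing affine $A_j$, then $F$ is replaced by $A_1FA_2$. Given $x_0+iy_0\in\mathbb H$, take $A_2(x)=x_0+y_0x$ and $A_1$ normalizing. So the dilatation of $F$ at $x_0+iy_0$ equals the dilatation at $i$ of the extension of a $\varrho$-quasisymmetric $h$ with $h(0)=0$, $h(1)=1$.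

**Step 2: such $h$ are close to the identity on $[-1,1]$.** Adjacent dyadic intervals of length $2^{-k}$ have $h$-images with length ratio at most $\varrho$. So the $2^{k+1}$ ones in $[-1,1]$ have images pairwise comparable with constant $\varrho^{2^{k+1}}$. Those in $[0,1]$ have total image length $1$, so some image has length $\le2^{-k}$ and some $\ge2^{-k}$; hence all image lengths lie between $2^{-k}\varrho^{-2^{k+1}}$ and $2^{-k}\varrho^{2^{k+1}}$. So $|h(x)-x|\le\varrho^{2^{k+1}}-1$ at the dyadic points, and by monotonicity $|h(x)-x|\le\varrho^{2^{k+1}}-1+2^{-k}$ on $[-1,1]$. The infimum over $k$ of the right side, $\omega(\varrho)$, tends to $0$ as $\varrho\to1$ (first $\varrho\to1$, then $k\to\infty$).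

**Step 3: dilatation.** At $i$, differentiating,
$$u_x=\tfrac{h(1)-h(-1)}2,\quad u_y=\tfrac{h(1)+h(-1)}2-u,\quad v_x=h(1)-2h(0)+h(-1),\quad v_y=h(1)-h(-1)-v,$$
which for $h=\mathrm{id}$ are $1,0,0,1$. By Step 2, $\|DF(i)-\mathrm{Id}\|\le C\omega(\varrho)$ for the extension of $h$. Hence for $\varrho$ near $1$ the extension $F$ of $H$ is a sense-preserving local diffeomorphism of dilatation at most some $K(\varrho)\to1$.

**Step 4: $F$ is a homeomorphism.** Since $H(x)-x$ is $1$-periodic and bounded, $|u-x|$ and $|v-y|$ are bounded on $\mathbb H$. Let $F(z_n)$ stay in a compact subset of $\mathbb H$. Then $z_n$ is bounded, and it cannot accumulate on $\mathbb R$, where $F=H$ is real. So $F\colon\mathbb H\to\mathbb H$ is a proper local homeomorphism, hence a covering, hence a homeomorphism as $\mathbb H$ is simply connected. $\square$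

**Step 1 of Theorem 5: the measure.** Fix $0<a<\frac14$ and integers $0=N_0<N_1<N_2<\cdots$, to be chosen; put $\delta_k=4^{-N_k}$. Inductively for $k\ge1$: for every $4$-adic interval $I\subset[0,1]$ of generation $N_{k-1}$ not contained in a previously stopped interval, *stop* the generation-$N_k$ interval $J=[c_J,c_J+\delta_k]\subset I$, where $c_J$ is the centre of $I$. (The centre is a $4$-adic point of generation $N_{k-1}+1\le N_k$, so $J$ is indeed a $4$-adic interval.) Let $\mathcal J_k$ be the set of these $J$; $\#\mathcal J_k\le4^{N_{k-1}}$. Define a probability measure $m$ on $[0,1]$: the mass of a $4$-adic interval is distributed to its four children in proportions $(\frac14,\frac14+a,\frac14-a,\frac14)$ if it is not contained in a stopped interval, and $(\frac14,\frac14,\frac14,\frac14)$ otherwise. A generation-$n$ interval has mass in $(0,(\frac14+a)^n]$. So $m$ has no atoms and full support, and on each stopped $J$ it is a positive multiple of Lebesgue measure. Extend $m$ $1$-periodically, let $H(x)=m([0,x])$ for $x\ge0$ and $H(x)=-m([x,0])$ for $x<0$, and set $g(e^{2\pi ix})=e^{2\pi iH(x)}$. Identify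 $x\in[0,1)$ with $e^{2\pi ix}$; then $\mu$ is $2\pi$ times Lebesgue measure and $\nu=2\pi m$.

If we never stopped, the computation of Step 5 below would give $\lambda=0$: the whole seam would be one point. Stopping repairs this.

**Step 2 of Theorem 5: quasisymmetry, uniformly in the $N_k$.** Let $M=\frac{1/4+a}{1/4-a}$. Adjacent $4$-adic intervals of equal generation $\ge0$ on $\mathbb R$ have masses with ratio $\le M$. For siblings this is clear from the proportions. Otherwise they are outer children of adjacent parents, and each has $\frac14$ of its parent's mass, stopped or not; so the ratio equals that of the parents. Induct; generation-$0$ intervals all have mass $1$.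

Let $I,I'$ be adjacent intervals of length $\ell$ and $q\ge1$. If $\ell<4^q$, choose $n\ge0$ with $t:=\ell4^n\in[4^q,4^{q+1})$; if $\ell\ge4^q$, take $n=0$, $t=\ell$. Each of $I,I'$ contains at least $t-2$ and is covered by at most $t+2$ intervals of generation $n$. If $n=0$ all these have mass $1$. If $n\ge1$, the generation-$n$ intervals meeting $I\cup I'$ are consecutive and number at most $2t+2<4^{q+2}$, so their masses are within a factor $M^{4^{q+2}}$ of each other. In all cases
$$\frac{m(I)}{m(I')}\le\frac{4^q+2}{4^q-2}\,M^{4^{q+2}} .\tag{8}$$
Choosing first $q$ large and then $a$ small (so that $M$ is close to $1$), independently of the $N_k$, makes $H$ $\varrho$-quasisymmetric with $\varrho$ as close to $1$ as desired. Fix $a$ so that $\varrho\le1+\varepsilon$, Lemma 4 applies, and $K:=K(\varrho)\le1+\varepsilon$.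

**Step 3 of Theorem 5: $g$ is a welding of a quasicircle.** Let $\Psi\colon\{\operatorname{Im}w\ge0\}\to\overline Z_1$ be $w\mapsto e^{2\pi iw}$ followed by the inverse stereographic projection of the closed unit disc onto $\overline Z_1$ fixing $\mathbb S^1$; orient $\mathbb S^2$ so that the latter preserves orientation. The map $F$ of Lemma 4 commutes with $w\mapsto w+1$, so it descends via $\Psi$ to a $K$-quasiconformal self-map of $Z_1$ minus the south pole. It extends homeomorphically over the pole ($\operatorname{Im}F\to\infty$ as $\operatorname{Im}w\to\infty$), and an isolated point is removable. This gives a homeomorphism $G\colon\overline Z_1\to\overline Z_1$, $K$-quasiconformal in $Z_1$, with $G|_{\mathbb S^1}=g$. By the measurable Riemann mapping theorem there is a $K$-quasiconformal $\Phi\colon\mathbb S^2\to\mathbb S^2$, conformal in $Z_2$ and with the Beltrami coefficient of $G^{-1}$ in $Z_1$. Then $\phi_1=\Phi\circ G$ is conformal in $Z_1$, $\phi_2=\Phi|_{\overline Z_2}$ is conformal in $Z_2$, and $\phi_2^{-1}\phi_1=g$ on $\mathbb S^1$. So $g$ is a welding homeomorphism with curve $\mathcal C=\Phi(\mathbb S^1)$,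 a $(1+\varepsilon)$-quasicircle.

Such a curve has zero area, because quasiconformal maps preserve null sets. It is conformally removable: if a homeomorphism $\psi$ is conformal off $\Phi(\mathbb S^1)$, then $\psi\circ\Phi$ is quasiconformal off a circle, hence quasiconformal; so $\psi$ is quasiconformal with zero dilatation a.e., i.e. Möbius.

**Step 4 of Theorem 5: $\widetilde\pi$ is a homeomorphism.** Every $4$-adic interval of generation $N_{k-1}$ is contained in a stopped interval or contains one. So every nondegenerate arc contains a nondegenerate subinterval of a stopped interval, on which $\nu$ is a positive multiple of $\mu$. Hence $\lambda(I)>0$ for every nondegenerate arc, and Lemma 1 applies. In particular $Q$ is injective.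

**Step 5 of Theorem 5: the free part of the seam.** Let $F_0=[0,1]\setminus\bigcup_k\bigcup_{J\in\mathcal J_k}J$. Claim: $\lambda(F_0)=0$. If $x\in F_0$ is not $4$-adic, no $4$-adic interval $I_n(x)\ni x$ of generation $n$ is contained in a stopped interval. So $4^nm(I_n(x))=\prod_{j\le n}(1+4aX_j(x))$, with $X_j=0,1,-1,0$ according as the $j$-th base-$4$ digit of $x$ is $0,1,2,3$. The digits are independent and uniform under Lebesgue measure, so by the strong law of large numbers, for a.e. $x$,
$$\frac1n\sum_{j\le n}\log(1+4aX_j)\to\tfrac14\log(1+4a)+\tfrac14\log(1-4a)=\tfrac14\log(1-16a^2)<0 .$$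
By Lebesgue differentiation the density of the absolutely continuous part $m_{ac}$ equals $\lim4^nm(I_n(x))$ a.e., so it vanishes a.e. on $F_0$. Since $\lambda\ll\mu$ and $\lambda\le\nu$, we have $\lambda\le\nu_{ac}$ (remove a $\mu$-null set carrying the singular part of $\nu$). Thus $\lambda(F_0)\le2\pi m_{ac}(F_0)=0$.

**Step 6 of Theorem 5: choice of the $N_k$.** $\Psi$ is conformal up to the boundary, $|\Psi'|\le2\pi\cdot2=4\pi$, and $\Psi$ is injective on $\{0\le\operatorname{Re}w<1\}$. Put $\eta_k=2^{-k}4^{-N_{k-1}-1}$ and $L_k=\log\frac{\eta_k}{2\delta_k}$. Given $N_{k-1}$, $L_k\to\infty$ as $N_k\to\infty$. So we can choose $N_k$ inductively with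
$$L_k>0,\qquad\Big(\frac{\pi4^{N_{k-1}}}{L_k}\Big)^{1/2}\le2^{-k} .\tag{9}$$
The first condition forces $N_k>N_{k-1}$.

**Step 7 of Theorem 5: paths along the seam.** For $s\in(0,1)$ and $J\in\mathcal J_k$ let $r_J=r_J(s)=\eta_k^{1-s}(2\delta_k)^s\in(2\delta_k,\eta_k)$ and $S_J(s)=\{|w-c_J|=r_J,\ \operatorname{Im}w\ge0\}$. Define
$$b_s(x)=\sup_J\sqrt{(r_J^2-(x-c_J)^2)_+},\qquad\gamma_s(x)=Q\iota_1\Psi(x+ib_s(x)),\qquad x\in[0,\tfrac14].$$
For each $\epsilon>0$ only finitely many $r_J$ exceed $\epsilon$. So $b_s$ is a uniform limit of finite maxima of continuous functions, hence continuous, and the supremum is attained where it is positive. Where $b_s(x)>0$, the point $x+ib_s(x)$ therefore lies on some $S_J(s)$. If $b_s(x)=0$, then $x\notin(c_J-r_J,c_J+r_J)\supset J$ for all $J$ (recall $r_J>2\delta_k$), so $x\in F_0$. Thus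
$$|\gamma_s|\subset Q\iota_1\Psi(F_0)\cup\bigcup_JQ\iota_1\Psi(S_J(s)).$$

Endpoints: for $J\in\mathcal J_k$ the interval $(c_J-r_J,c_J+r_J)$ lies in the interior of the generation-$N_{k-1}$ interval centred at $c_J$, because $\eta_k<\frac12 4^{-N_{k-1}}$. For $k\ge2$ this interior does not contain $0$ or $\frac14$, which are $4$-adic of generation at most $1\le N_{k-1}$. For $k=1$, $c_J=\frac12$, $\eta_1=\frac18$, and $(\frac38,\frac58)$ contains neither. So $b_s(0)=b_s(\frac14)=0$, and all $\gamma_s$ join the same two points $p_0=Q\iota_1\Psi(0)$ and $p_1=Q\iota_1\Psi(\frac14)$, which are distinct as $Q$ is injective.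

Length: $\gamma_s$ is injective, because $\Psi$ is injective on the strip and $Q\iota_1$ is injective. By Lemma 1(ii), $\mathcal H^1(Q\iota_1\Psi(F_0))\le\lambda(F_0)=0$, so
$$\mathcal H^1(|\gamma_s|)\le\sum_k4^{N_{k-1}}\cdot4\pi\cdot\pi\eta_k=\sum_k\pi^2 2^{-k}<\infty .$$
By (F5), $\gamma_s$ is rectifiable, and for every Borel $\rho\ge0$ on $\widetilde Z$, with $\hat\rho=(\rho\circ Q\iota_1\Psi)|\Psi'|$,
$$\int_{\gamma_s}\rho\,ds=\int_{|\gamma_s|}\rho\,d\mathcal H^1\le\Theta_\rho(s):=\sum_J\int_{S_J(s)}\hat\rho\,|dw| .$$
Here the part over $F_0$ dropped out, and on the open half-circles $Q\iota_1\Psi$ is locally conformal with factor $|\Psi'|$. The function $\Theta_\rho$ is Borel in $s$ by Tonelli's theorem in polar coordinates about each $c_J$.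

**Step 8 of Theorem 5: averaging over $s$.** For $J\in\mathcal J_k$ let $A_J=\{2\delta_k<|w-c_J|<\eta_k,\ \operatorname{Im}w>0\}$. Substitute $r=r_J(s)=\eta_ke^{-sL_k}$, so $|dr|/r=L_k\,ds$, and use $\int_{A_J}|w-c_J|^{-2}\,dA=\pi L_k$:
$$\int_0^1\!\int_{S_J(s)}\hat\rho\,|dw|\,ds=\frac1{L_k}\int_{A_J}\frac{\hat\rho\,dA}{|w-c_J|}\le\frac1{L_k}\|\hat\rho\|_{L^2(A_J)}(\pi L_k)^{1/2}=\Big(\frac\pi{L_k}\Big)^{1/2}\|\hat\rho\|_{L^2(A_J)} .$$
For fixed $k$ the $A_J$ lie over the disjoint interiors of different generation-$N_{k-1}$ intervals. So they are disjoint subsets of $\{0<\operatorname{Re}w<1\}$, there are at most $4^{N_{k-1}}$ of them, and $\sum_J\|\hat\rho\|_{L^2(A_J)}^2\le\|\rho\|_{L^2(\widetilde Z)}^2$ by conformality and injectivity. By Cauchy–Schwarz in the sum over $J\in\mathcal J_k$ and (9),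
$$\int_0^1\Theta_\rho(s)\,ds\le\sum_k\Big(\frac{\pi4^{N_{k-1}}}{L_k}\Big)^{1/2}\|\rho\|_{L^2}\le\|\rho\|_{L^2} .\tag{10}$$

**Step 9 of Theorem 5: two points at positive modulus.** Let $\Gamma=\{\gamma_s:0<s<1\}$. If $\rho$ is admissible for $\Gamma$, then $1\le\int_{\gamma_s}\rho\,ds\le\Theta_\rho(s)$ for all $s$, and (10) gives $1\le\|\rho\|_{L^2}$. Hence $\operatorname{Mod}\Gamma\ge1$. Let $h\colon\widetilde Z\to\mathbb S^2$ be any homeomorphism. All paths of $h(\Gamma)$ pass through $h(p_0)$ and are nonconstant, as they end at $h(p_1)\ne h(p_0)$. By (F6), $\operatorname{Mod}h(\Gamma)=0$. So $\operatorname{Mod}\Gamma\le K'\operatorname{Mod}h(\Gamma)$ fails for every $K'<\infty$. Therefore $\widetilde Z$ is not quasiconformally equivalent to $\mathbb S^2$; in particular $\widetilde\pi$ is a homeomorphism that is not quasiconformal. $\blacksquare$
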